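# Exchange vectors and multi-Rees algebras of principal and two-Borel ideals

Throughout, $\mathbb K$ is an arbitrary field and $S=\mathbb K[x_1,\dots,x_n]$. When $n=3$ the variables are called $x,y,z$. Vectors are compared componentwise, and $\wedge$ denotes the componentwise minimum.

## 1. Tail degrees and exchange vectors

For a monomial $m$ put
$$\sigma_c(m)=\sum_{i\ge c}\deg_{x_i}m,\qquad \sigma(m)=(\sigma_2(m),\dots,\sigma_n(m)),\qquad \sigma_1(m)=\deg m,\quad \sigma_{n+1}(m)=0 .$$
The exponent of $x_c$ in $m$ is $\sigma_c(m)-\sigma_{c+1}(m)$, so the monomials of degree $d$ correspond exactly to the integer sequences $d\ge\sigma_2\ge\dots\ge\sigma_n\ge0$. Multiplying monomials adds their vectors $\sigma$. Replacing a factor $x_j$ by $x_i$ with $i<j$ lowers each of $\sigma_{i+1},\dots,\sigma_j$ by $1$ and changes nothing else.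

**Definition (Borel ideals).** A monomial ideal $I$ is a *Borel ideal* if, whenever a monomial $m\in I$ is divisible by $x_j$ and $i<j$, also $\frac{x_i}{x_j}m\in I$. We write $\mathrm{Borel}(M_1,\dots,M_s)$ for the smallest Borel ideal containing $M_1,\dots,M_s$. A *principal Borel ideal* is one of the form $\mathrm{Borel}(M)$. A *two-Borel ideal* is one of the form $\mathrm{Borel}(M,N)$ with $\deg M=\deg N$.

The first lemma says that $\sigma$ turns "Borel" into "$\le$".

**Lemma 1.** If $\deg M=d$, the minimal generators of $\mathrm{Borel}(M)$ are the monomials $m$ of degree $d$ with $\sigma(m)\le\sigma(M)$. If $\deg M=\deg N$, the minimal generators of $\mathrm{Borel}(M,N)$ are the union of the two sets.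

*Proof.* Let $L=\{m:\deg m=d,\ \sigma(m)\le\sigma(M)\}$. The ideal generated by $L$ is Borel. Indeed, take a monomial $gh$ with $g\in L$, divisible by $x_j$. If $x_j\mid g$, do the replacement in $g$; it lowers $\sigma$, so we stay in $L$. Otherwise do it in $h$.

Conversely, we show that every $m\in L$ lies in $\mathrm{Borel}(M)$. Suppose $\sigma(m)\ne\sigma(M)$, and let $c$ be the largest index with $\sigma_c(M)>\sigma_c(m)$. Then
$$\sigma_{c+1}(M)=\sigma_{c+1}(m)\le\sigma_c(m)<\sigma_c(M),$$
so $x_c\mid M$. Replacing $x_c$ by $x_{c-1}$ in $M$ lowers only $\sigma_c$, and by $1$. The new monomial $M'$ lies in $\mathrm{Borel}(M)$ and still satisfies $\sigma(m)\le\sigma(M')$. Induct on $\sum_c(\sigma_c(M)-\sigma_c(m))$. The last sentence of the lemma holds because a sum of Borel ideals is Borel. $\square$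

From now on "$f\in\mathrm{Borel}(M)$" means that $f$ is a *minimal generator* of $\mathrm{Borel}(M)$. Call a two-Borel ideal *proper* if it is not principal Borel. The ideal $\mathrm{Borel}(M,N)$ is proper if and only if $\sigma(M),\sigma(N)$ are incomparable. If they are comparable, one generator suffices. If they are incomparable and $\mathrm{Borel}(M,N)=\mathrm{Borel}(P)$, then $P$ is a minimal generator, say $\sigma(P)\le\sigma(M)$, and $\sigma(N)\le\sigma(P)\le\sigma(M)$, a contradiction.

**Definition (exchange vector).** For a proper two-Borel ideal $I_j=\mathrm{Borel}(M_j,N_j)$, with a chosen labelling of its two generators, put $\delta_j=\sigma(N_j)-\sigma(M_j)$. This vector has at least one positive and at least one negative entry.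

**Example.** In $\mathbb K[x,y,z]$ we have $\sigma(y^2)=(2,0)$, $\sigma(xz)=(1,1)$, $\sigma(y^4)=(4,0)$, $\sigma(x^2z^2)=(2,2)$. By Lemma 1,
$$I_1=\mathrm{Borel}(y^2,xz)=(x^2,xy,xz,y^2),\qquad I_2=\mathrm{Borel}(y^4,x^2z^2)=(x^4,x^3y,x^2y^2,xy^3,y^4,x^3z,x^2yz,x^2z^2).$$
With $M_1=y^2$, $N_1=xz$, $M_2=y^4$, $N_2=x^2z^2$ the exchange vectors are $\delta_1=(-1,1)$ and $\delta_2=(-2,2)$.

The name is explained as follows. Let $m$ be a product of $a_j$ generators of $I_j$ for $j=1,\dots,r$ (all proper for the moment), where $\kappa_j$ of the factors from $I_j$ are taken in $\mathrm{Borel}(N_j)$ and the other $a_j-\kappa_j$ in $\mathrm{Borel}(M_j)$. Adding the inequalities of Lemma 1 gives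
$$\sigma(m)\ \le\ \sum_j a_j\,\sigma(M_j)+\sum_j\kappa_j\,\delta_j,\qquad 0\le\kappa_j\le a_j. \tag{1}$$
We shall see in Section 4 that the converse holds: if $m$ has the right degree, every integer vector $\kappa$ solving (1) comes from a factorization. So a question about products of ideals becomes a question about integer points $\kappa$ of a box satisfying $n-1$ linear inequalities. Everything below is about this solution set.

## 2. Three properties of multi-Rees algebras controlled by the $\delta_j$

For ideals $I_1,\dots,I_k$, each generated in a single degree $d_j$ with set of minimal generators $G_j$, the *multi-Rees algebra* is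
$$\mathcal R=\mathcal R_{I_1,\dots,I_k}=S[I_1t_1,\dots,I_kt_k]=\bigoplus_{a\in\mathbb Z_{\ge0}^k}I_1^{a_1}\cdots I_k^{a_k}\,t_1^{a_1}\cdots t_k^{a_k}\subseteq S[t_1,\dots,t_k].$$
Every $x_i$ and every $mt_j$ with $m\in G_j$ gets degree $1$. So $\mathcal R=R/J$, where $R$ is the standard graded polynomial ring with one variable $T_g$ for each generator $g$ (each $x_i$ and each $mt_j$, $m\in G_j$), and $J$ is the kernel of $T_g\mapsto g$. The monomials of $R$ with a given image form a *fiber*. The ideal $J$ is graded by the image monomials, it is spanned by the differences $u-u'$ of monomials in a common fiber, it is homogeneous in the standard grading because each $I_j$ is generated in one degree, and it contains no linear forms because the generators are distinct. Being prime, it contains no monomials.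

We ask for three properties. A graded ring $A$ with $A_0=\mathbb K$ is *Koszul* if $\mathbb K=A/A_+$ has a linear free resolution over $A$. We use two standard facts: if $R/J$ is Koszul (and $J$ has no linear forms), then $J$ is generated by quadrics; and if $J$ has a quadratic Gröbner basis, then $R/J$ is Koszul (see Herzog–Hibi–Ohsugi, *Binomial Ideals*, Ch. 2). *Cohen–Macaulay* (CM) and *normal* have their usual meaning.

The Rees algebra of one principal Borel ideal is Koszul, CM and normal (Conca–De Negri), and the Rees algebra of one two-Borel ideal is Koszul. DiPasquale, Francisco, Mermin, Schweig and Sosa ("The Rees algebra of a two-Borel ideal is Koszul", arXiv:1706.07462, 2017) are the source of the following question: if each $I_j$ is principal Borel or two-Borel, is $\mathcal R_{I_1,\dots,I_k}$ Koszul? Is it Cohen–Macaulay, is it normal?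

**Theorem A.** None of the three properties is automatic. For $S=\mathbb K[x,y,z]$ and
$$I_1=\mathrm{Borel}(y^2,xz),\qquad I_2=\mathrm{Borel}(y^4,x^2z^2),$$
$\mathcal R_{I_1,I_2}$ is not Koszul, not Cohen–Macaulay and not normal. Normality already fails for $\mathcal R_{I_2}$ alone.

**Chain condition.** The proper two-Borel ideals in the list can be labelled and numbered $1,\dots,r$ so that $\delta_1\ge\delta_2\ge\dots\ge\delta_r$. (It holds trivially if $r\le1$.)

**Theorem B (any $n$).** (a) Under the chain condition $J$ has a quadratic Gröbner basis (so $\mathcal R$ is Koszul) and $\mathcal R$ is Cohen–Macaulay. In particular this holds when all but at most one of the $I_j$ are principal Borel.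
(b) If all $I_j$ are principal Borel, $\mathcal R$ is normal. If exactly one is proper two-Borel, with exchange vector $\delta$, then $\mathcal R$ is normal if and only if $\min(\max\delta^+,\max\delta^-)=1$, where $\delta^\pm$ are the positive and negative parts of $\delta$.

**Theorem C (classification for $n=3$).** For the proper two-Borel ideals $I_j\subset\mathbb K[x,y,z]$ in the list, let $M_j$ be the generator with larger $\sigma_2$, and write $\delta_j=(-\alpha_j,\beta_j)$, $\alpha_j,\beta_j\ge1$. The following are equivalent:

- (i) $\mathcal R$ is Koszul;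
- (ii) $J$ is generated by quadrics;
- (iii) $J$ has a quadratic Gröbner basis;
- (iv) $\mathcal R$ is Cohen–Macaulay;
- (v) $(\alpha_i-\alpha_j)(\beta_i-\beta_j)\le0$ for all $i,j$.

Moreover $\mathcal R$ is normal if and only if $\min(\alpha_j,\beta_j)=1$ for all $j$.

**Small cases by hand.** If $n=1$, then $\mathcal R=\mathbb K[x,x^{d_1}t_1,\dots,x^{d_k}t_k]$ is a polynomial ring, and there is nothing to do; *we assume $n\ge2$ from now on*. If $n=2$, then $\sigma$ has one coordinate, any two vectors $\sigma(M),\sigma(N)$ are comparable, and every two-Borel ideal is principal. So three variables are the first place where proper two-Borel ideals occur. By Theorem B, Koszulness and the CM property can only fail when there are at least two proper ideals. In both respects the example of Theorem A is as small as possible for these two properties.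

Next take $n=3$ and $I_1=I_2=\mathrm{Borel}(y^2,xz)$, so $\delta_1=\delta_2=(-1,1)$. For $m=xy^2z$ and $a=(1,1)$, condition (1) reads $(3,1)\le(4-\kappa_1-\kappa_2,\ \kappa_1+\kappa_2)$, that is, $\kappa_1+\kappa_2=1$. There are two solutions $(1,0)$ and $(0,1)$, and they are connected by the quadratic relation $(xzt_1)(y^2t_2)=(y^2t_1)(xzt_2)$. This chain satisfies the chain condition.

Now take the example of Theorem A, with $\delta_2=2\delta_1$.

- For $m=xy^2z$, with one factor from $I_2$ and none from $I_1$, condition (1) reads $(3,1)\le(4-2\kappa_2,\,2\kappa_2)$, that is, $\kappa_2=\tfrac12$. There is a real solution but no integer one. This is the failure of normality.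
- For $m=x^2y^4z^2$ and $a=(2,1)$ it reads $(6,2)\le(8-\kappa_1-2\kappa_2,\ \kappa_1+2\kappa_2)$, that is, $\kappa_1+2\kappa_2=2$. The integer solutions in the box $[0,2]\times[0,1]$ are $(2,0)$ and $(0,1)$. To pass from one to the other, one must undo two exchanges in $I_1$ and perform one in $I_2$, all at once. Three factors change, so quadrics cannot do it.

## 3. One exchange that pays for two: proof of Theorem A

**Step 1: $\mathcal R$ is not normal.** We exhibit an integral element outside the ring. The element $\xi=xy^2z\,t_2$ lies in the fraction field, and $\xi^2=(y^4t_2)(x^2z^2t_2)\in\mathcal R$, so $\xi$ is integral over $\mathcal R$. But $xy^2z$ is not among the eight generators of $I_2$, all of degree $4$, so $xy^2z\notin I_2$ and $\xi\notin\mathcal R$. The same argument works in $\mathcal R_{I_2}$.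

**Step 2: $\mathcal R$ is not Koszul.** We find a minimal generator of $J$ of degree $3$. Consider the fiber of $x^2y^4z^2\,t_1^2t_2$. The degree of $x^2y^4z^2$ is $8=2+2+4$, so no variable $T_{x_i}$ occurs, and a monomial of the fiber is a factorization $f_1f_2g=x^2y^4z^2$ with $f_1,f_2\in G_1$, $g\in G_2$.

- If $g$ has $z$-degree $2$, then $g=x^2z^2$ and $f_1f_2=y^4$, so $f_1=f_2=y^2$.
- If $g$ has $z$-degree $1$, then $g=x^2yz$, since $x^3z$ does not divide $x^2y^4z^2$. Then $f_1f_2=y^3z$, which is impossible because the only element of $G_1$ involving $z$ is $xz$.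
- If $g$ has $z$-degree $0$, then $f_1=f_2=xz$ and $g=y^4$.

So the fiber is $\{T_{xzt_1}^2T_{y^4t_2},\ T_{y^2t_1}^2T_{x^2z^2t_2}\}$, two monomials without a common variable. An element of $R_1J_2$ of this multidegree is a sum of terms $Tb$ with $T$ a variable and $b\in J_2$ multihomogeneous. All monomials of $Tb$ lie in this fiber and are divisible by $T$, so there is at most one. Hence $b$ is a scalar times a monomial, and since $J$ contains no monomials, $b=0$. So $R_1J_2$ is zero in this multidegree. As $J_1=0$, the difference of the two monomials is a minimal cubic generator of $J$. Hence $J$ is not generated by quadrics, and $\mathcal R$ is not Koszul.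

**Step 3: $\mathcal R$ is not Cohen–Macaulay.** We localize to a small ring $C$ and find an element of its fraction field which is multiplied into $C$ by two elements generating an ideal of height $2$. A CM ring does not allow this.

Put $q=y^4t_2$, $T=y^2t_1$, $u=x/y$, $s=z/y$. The elements $u,y,s,T,q$ are algebraically independent. The generators of $\mathcal R$ are $uy,\ y,\ ys$; then $u^2T,\ uT,\ usT,\ T$; and $q$ times $u^4,u^3,u^2,u,1,u^3s,u^2s,u^2s^2$. Hence
$$\mathcal R[q^{-1}]=C[q,q^{-1}],\qquad C=\mathbb K[u,\,y,\,ys,\,T,\,usT,\,u^2s,\,u^2s^2],\qquad \dim C=4 .$$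
If $\mathcal R$ were CM, so would be its localization $C[q,q^{-1}]$, and then $C$, because $C\to C[q,q^{-1}]$ is faithfully flat. Suppose $C$ is CM.

First, $us\notin C$: a monomial of $C$ of $y$-degree and $T$-degree $0$ is a product of copies of $u,u^2s,u^2s^2$, and $s$-degree $1$ forces one factor $u^2s$, so $u$-degree at least $2$. On the other hand $T\cdot us\in C$ and $y\cdot us=u\cdot ys\in C$.

Second, every prime $\mathfrak p\supseteq(T,y)$ has height at least $2$. We have $(usT)^2=T\cdot u^2s^2\cdot T\in\mathfrak p$, so $usT\in\mathfrak p$. Also $(u\cdot ys)^2=y^2\cdot u^2s^2\in\mathfrak p$ gives $u\cdot ys\in\mathfrak p$, and $ys\cdot u^2s=y\cdot u^2s^2\in\mathfrak p$. So either $ys\in\mathfrak p$, or both $u,u^2s\in\mathfrak p$. In the first case $C/\mathfrak p$ is a quotient of $\mathbb K[u,u^2s,u^2s^2]$, which has dimension $2$. In the second it is generated by the images of $ys$ and $u^2s^2$. In both cases $\dim C/\mathfrak p\le2$, and $\operatorname{ht}\mathfrak p=\dim C-\dim C/\mathfrak p\ge2$ since $C$ is an affine domain.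

In a CM domain the associated primes of $(T)$ have height $1$, so none contains $y$, and $T,y$ is a regular sequence. From $y\,(T\cdot us)=T\,(y\cdot us)\in TC$ we get $T\cdot us\in TC$, so $us\in C$, a contradiction. This proves Theorem A. $\blacksquare$

## 4. Filled factorizations and the feasible set

We now prove the converse of (1), and, at the same time, choose a canonical factorization once the caps are fixed.

**Definition (filled).** Let $F_1,\dots,F_l$ be an ordered list of monomials and $C^i_c=\sigma_c(F_i)$. A sequence $f_i\in\mathrm{Borel}(F_i)$, $i=1,\dots,l$, is *filled* if for all $c\in\{2,\dots,n\}$ and all $i<i'$: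
$$\sigma_c(f_i)=C^i_c\quad\text{or}\quad\sigma_c(f_{i'})=\sigma_{c+1}(f_{i'}).$$
In words: at each level $c$, an entry may rise above its minimum $\sigma_{c+1}$ only if all earlier entries have reached their caps ("are full"). The condition concerns pairs of factors only.

**Example.** Let $F_1=F_2=yz$, so $\sigma(F_i)=(2,1)$ and $\mathrm{Borel}(yz)=\{x^2,xy,y^2,xz,yz\}$. For $m=xy^2z$, $\sigma(m)=(3,1)$. Level $c=3$ has caps $(1,1)$ and sum $1$, filled as $(1,0)$. Level $c=2$ has minima $(1,0)$, caps $(2,2)$ and sum $3$, filled as $(2,1)$. So $f_1=yz$, $f_2=xy$. The sequence $(xz,y^2)$ has the same product but is not filled: at $c=2$, $\sigma_2(xz)=1<2$ while $\sigma_2(y^2)=2>0=\sigma_3(y^2)$.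

**Lemma 2.** If $\deg m=\sum\deg F_i$ and $\sigma(m)\le\sum\sigma(F_i)$, there is exactly one filled sequence with $\prod f_i=m$. In particular $m\in\prod_i\mathrm{Borel}(F_i)$. Moreover, if $(f'_i)$ is filled with product $m$, $(f_i)$ is another sequence with $f_i\in\mathrm{Borel}(F_i)$ and $\prod f_i=m$, and $c$ is the largest index where $(\sigma_c(f_i))_i\ne(\sigma_c(f'_i))_i$, then at the first $i$ where these two vectors differ, $\sigma_c(f_i')>\sigma_c(f_i)$.

*Proof.* *Existence.* Choose the values $\sigma_c(f_i)$ for $c=n,n-1,\dots,2$ in turn. Suppose the values $\ell_i:=\sigma_{c+1}(f_i)$ are chosen, with $\ell_i\le C^i_{c+1}\le C^i_c$ and $\sum\ell_i=\sigma_{c+1}(m)$ (for $c=n$ all are $0$). We need integers $g_i\in[\ell_i,C_c^i]$ with $\sum g_i=\sigma_c(m)$, and with $g_i=C^i_c$ or $g_{i'}=\ell_{i'}$ for $i<i'$. Since $\sum\ell_i=\sigma_{c+1}(m)\le\sigma_c(m)\le\sum C^i_c$, we can start from $(\ell_i)$ and fill the entries up to their caps one after the other, from the left, until the sum is $\sigma_c(m)$. After level $2$, $f_i$ is the monomial of degree $\deg F_i$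 with these values; this makes sense because $\sigma_2(f_i)\le C^i_2\le\deg F_i$.

*Comparison.* Let $c$ be as in the last statement. At level $c+1$ the two sequences agree, so both vectors $g=(\sigma_c(f'_i))_i$ and $g^*=(\sigma_c(f_i))_i$ have entries in $[\ell_i,C_c^i]$ with the same $\ell_i$, and both have sum $\sigma_c(m)$. Suppose that at the first difference $g_i<g_i^*$. Then $g_i<C_c^i$ is not full, so all later $g_{i'}=\ell_{i'}\le g^*_{i'}$, and $\sum g<\sum g^*$, a contradiction. So $g_i>g^*_i$.

*Uniqueness.* If there were two different filled sequences, the comparison could be applied in both directions and would give $g_i>g_i^*$ and $g^*_i>g_i$. $\square$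

**A model in which variables are ordinary factors.** Let $t_0$ be an extra variable and $I_0=(x_1,\dots,x_n)=\mathrm{Borel}(x_n)$, $d_0=1$. Setting $t_0=1$ maps $\mathbb K[x_it_0,\ I_jt_j]$ onto $\mathcal R$, monomials to monomials, and it is injective because the $t_0$-degree is recovered from $(m,a_1,\dots,a_k)$ as $a_0=\deg m-\sum_{j\ge1}a_jd_j$. So this is an isomorphism of standard graded algebras. We use this model and write monomials as $(m,a)$, $a=(a_0,\dots,a_k)$. The semigroup of monomials of $\mathcal R$ is called $Q$.

**Types.** Number the ideals so that $I_1,\dots,I_r$ are the proper two-Borel ones, and $I_0,I_{r+1},\dots,I_k$ are principal. The *types* are: $0$, the principal indices $r+1,\dots,k$, then $M_1,\dots,M_r$, then $N_1,\dots,N_r$, in this order. Each type $\tau$ has a *cap vector* $\mathrm{cap}^\tau$, the vector $\sigma$ of its Borel generator, extended by $\mathrm{cap}^\tau_1=$ its degree. So $\mathrm{cap}^0=(1,\dots,1)$. Write $\mathrm{Borel}(\tau)$ for the set of minimal generators under the cap $\tau$. A generator of a principal $I_j$ has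 type $j$. A generator $f\in I_j$ with $1\le j\le r$ has type $M_j$ if $f\in\mathrm{Borel}(M_j)$, and type $N_j$ if $f\in\mathrm{Borel}(N_j)\setminus\mathrm{Borel}(M_j)$. For $I_1=\mathrm{Borel}(y^2,xz)$, the generators $x^2,xy,y^2$ have type $M_1$ and only $xz$ has type $N_1$, although $x^2,xy\in\mathrm{Borel}(xz)$ too.

**The feasible set.** Put
$$s_0(a)=\sum_{j=0\text{ or }j>r}a_j\,\mathrm{cap}^j+\sum_{j=1}^ra_j\,\sigma(M_j),$$
$$\mathrm{Feas}(m,a)=\Big\{\kappa\in\mathbb Z^r:\ 0\le\kappa_j\le a_j,\ \ \sigma(m)\le s_0(a)+\sum_{j=1}^r\kappa_j\delta_j\Big\}. \tag{2}$$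

**Lemma 3.** Let $m$ be a monomial and $a\in\mathbb Z_{\ge0}^{k+1}$ with $\deg m=\sum_{j\ge0}a_jd_j$. Then $(m,a)\in Q$ if and only if $\mathrm{Feas}(m,a)\neq\emptyset$. The vector $\kappa$ counting the factors of types $N_1,\dots,N_r$ in any factorization lies in $\mathrm{Feas}(m,a)$. Conversely each $\kappa\in\mathrm{Feas}(m,a)$ gives a factorization with $\kappa_j$ factors of $I_j$ in $\mathrm{Borel}(N_j)$ and the other $a_j-\kappa_j$ in $\mathrm{Borel}(M_j)$.

*Proof.* For a factorization, add up the inequalities $\sigma(f)\le\mathrm{cap}^{\text{type of }f}$. The right sides sum to $s_0(a)+\sum\kappa_j\delta_j$. The converse is Lemma 2, applied to the list of caps with $a_j$ caps of each principal type $j$, $a_j-\kappa_j$ caps $M_j$ and $\kappa_j$ caps $N_j$. $\square$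

In the converse, a factor found in $\mathrm{Borel}(N_j)$ may have true type $M_j$. So the true number of factors of type $N_j$ is at most $\kappa_j$.

**What sorting alone achieves.** A natural plan for a quadratic Gröbner basis is this. Filledness is a condition on pairs, so whenever two factors are not filled, refill them; this is a quadratic move. In the end the whole sequence is filled, hence unique by Lemma 2. If all ideals are principal, this works as it stands (it is the case $r=0$ of Section 6). If $r\ge1$, uniqueness holds only *for given caps*, that is, for a given $\kappa$. What remains is to single out one $\kappa\in\mathrm{Feas}(m,a)$ by conditions on pairs. The example in Section 2, with $\mathrm{Feas}=\{(2,0),(0,1)\}$, shows that this cannot be done in general. The chain condition is what makes it possible.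

## 5. Under the chain condition there is a cheapest exchange count

Assume $\delta_1\ge\dots\ge\delta_r$ in this section. The point is that $\mathrm{Feas}(m,a)$ is then governed by a single integer.

For $0\le h\le a_1+\dots+a_r$ let $\gamma(h)=(a_1,\dots,a_{i-1},\ast,0,\dots,0)$ be the vector in the box $\prod[0,a_j]$ with coordinate sum $h$ that is filled from the left; we call such vectors *greedy*. Put
$$s_h=s_0(a)+\sum_j\gamma(h)_j\,\delta_j,\qquad H=\{h:\sigma(m)\le s_h\},\qquad \omega(\kappa)=\sum_j j\,\kappa_j .$$

**Lemma 4.** $H$ is an interval of integers. If $\kappa\in\mathrm{Feas}(m,a)$, then $|\kappa|:=\sum\kappa_j\in H$. If $\mathrm{Feas}(m,a)\ne\emptyset$, then $\omega$ has a unique minimizer on it, namely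
$$\kappa(m,a):=\gamma(h_{\min}),\qquad h_{\min}=\min H.$$

*Proof.* The increment $s_h-s_{h-1}$ is $\delta_i$, where $i$ is the last index with $\gamma(h)_i>0$, and $i$ is nondecreasing in $h$. So the increments are componentwise nonincreasing, and each coordinate of $s_h$ is a concave function of $h$. For each coordinate the set where it is at least a given number is an interval, and $H$ is the intersection of these intervals.

Let $\kappa\in\mathrm{Feas}(m,a)$, $h=|\kappa|$. List the indices counted by $\kappa$ in increasing order with multiplicity, and likewise for $\gamma(h)$. Since $\gamma(h)$ uses the smallest available indices, its $p$-th index is at most the $p$-th index of $\kappa$, for every $p$. Hence $\sum\gamma(h)_j\delta_j\ge\sum\kappa_j\delta_j$, so $h\in H$. Also $\omega(\gamma(h))\le\omega(\kappa)$, with equality only if all indices agree, i.e. $\kappa=\gamma(h)$. Finally $\omega(\gamma(h))$ is strictly increasing in $h$, since each step adds an index $\ge1$. Therefore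
$$\omega(\kappa)\ge\omega(\gamma(|\kappa|))\ge\omega(\gamma(h_{\min})),$$
with equality throughout only for $\kappa=\gamma(h_{\min})$. The vector $\gamma(h_{\min})$ is in $\mathrm{Feas}(m,a)$ by definition of $H$. $\square$

**Example.** For $I_1=I_2=\mathrm{Borel}(y^2,xz)$ and $(xy^2z;\,a_0=0,a_1=a_2=1)$, $\mathrm{Feas}=\{(1,0),(0,1)\}$, $H=\{1\}$, and $\kappa(m,a)=(1,0)$, of weight $\omega=1$; the other solution has weight $2$. For $\mathrm{Borel}(y^3,xz^2)$ and $\mathrm{Borel}(y^2,xz)$ the vectors are $(-1,2)\ge(-1,1)$, again a chain.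

## 6. A quadratic Gröbner basis (first half of Theorem B(a))

We keep $\delta_1\ge\dots\ge\delta_r$.

**Step 1: the term order.** It is designed so that the minimal monomial of a fiber first has the cheapest $\kappa$ and then is filled. Order the variables: $T_f\rhd T_g$ if the type of $f$ comes earlier, or the types agree and $(\sigma_n,\dots,\sigma_2)(f)$ is lexicographically larger. A type determines the ideal, so this is a total order on the variables. Give $T_f$ the weight $\omega(f)=j$ if $f$ has type $N_j$, and $0$ otherwise; extend $\omega$ additively to monomials. Define $u\prec v$ by comparing first the degree, then $\omega$, and if both are equal, $u\prec v$ if and only if $u>_{\rm lex}v$ (lex with respect to $\rhd$). This order is total and multiplicative, and $1$ is minimal because degree comes first. So it is a term order.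

Since $J$ is graded by fibers and spanned by differences within fibers, a monomial is standard (not in $\mathrm{in}_\prec(J)$) if and only if it is $\prec$-minimal in its fiber.

**Proposition 5.** If every product $T_fT_g$ of two factors of a monomial $u$ is $\prec$-minimal in its own fiber, then $u$ is $\prec$-minimal in its fiber.

Given this, every nonstandard monomial is divisible by a nonstandard quadratic monomial (fibers of monomials of degree $\le1$ are singletons). So $\mathrm{in}_\prec(J)$ is generated by quadrics, $J$ has a quadratic Gröbner basis, and $\mathcal R$ is Koszul. The remaining steps prove the proposition.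

**Step 2: what minimality of a pair gives.** Let $T_fT_g$ be $\prec$-minimal in its fiber.

(P1) *It is not the case that $f$ has type $M_i$ and $g$ has type $N_j$ with $i<j$.* Otherwise
$$\sigma(fg)\le\sigma(M_i)+\sigma(N_j)=\sigma(M_i)+\sigma(M_j)+\delta_j\le\sigma(M_i)+\sigma(M_j)+\delta_i=\sigma(N_i)+\sigma(M_j),$$
and Lemma 2 gives a factorization $fg=f'g'$ with $f'\in\mathrm{Borel}(N_i)$, $g'\in\mathrm{Borel}(M_j)$. It lies in the same fiber and has weight at most $i<j$, contradicting minimality.

(P2) *If $T_f\unrhd T_g$ have types $\tau,\tau'$, then $(f,g)$ is filled for the caps $\tau,\tau'$ in this order.* Let $(f',g')$ be the filled pair with the same product. A monomial in $\mathrm{Borel}(\tau)$ has true type of weight at most that of $\tau$, with equality only if its true type is $\tau$. So $\omega(f')\le\omega(f)$ and $\omega(g')\le\omega(g)$. By minimality of $T_fT_g$ both are equalities, and $f',g'$ have types $\tau,\tau'$. Suppose $(f',g')\ne(f,g)$, and let $c$ be the largest index where the values $\sigma_c$ disagree. The sums $\sigma_c(f)+\sigma_c(g)$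 and $\sigma_c(f')+\sigma_c(g')$ are equal, so already the first entries differ, and $\sigma_c(f')>\sigma_c(f)$ by Lemma 2. Hence $T_{f'}\rhd T_f\unrhd T_g$. Then $T_{f'}T_{g'}$ contains a variable larger than both variables of $T_fT_g$, so $T_{f'}T_{g'}>_{\rm lex}T_fT_g$, i.e. $T_{f'}T_{g'}\prec T_fT_g$, a contradiction.

**Step 3: all pairs minimal implies that $u$ is determined by its fiber.** Let $u=T_{f_1}\cdots T_{f_l}$ with $f_1\unrhd\dots\unrhd f_l$ (meaning $T_{f_1}\unrhd\dots\unrhd T_{f_l}$), all pairs $\prec$-minimal, in the fiber of $(m,a)$, and let $\kappa\in\mathrm{Feas}(m,a)$ count its factors of types $N_j$. By (P2) and the pairwise nature of the definition, the whole sequence is filled for the caps of its types. The ordered list of types is determined by $a$ and $\kappa$. So by Lemma 2, $u$ is determined by $(m,a)$ and $\kappa$. By (P1), if $\kappa_j>0$ and $i<j$, there is no factor of type $M_i$, i.e. $\kappa_i=a_i$. So $\kappa=\gamma(h)$ is greedy, $h=|\kappa|\in H$.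

We claim $h=h_{\min}$. If $h=0$ this is clear. If $h\ge1$, let $i$ be maximal with $\kappa_i>0$. The last factor $f_l$ has type $N_i$, and $s_{h-1}=s_h-\delta_i$. Suppose $h-1\in H$, i.e. $\sigma(m)\le s_h-\delta_i$. We show $\sigma_c(f_l)\le\sigma_c(M_i)$ by descending induction on $c$, reading $\sigma_{n+1}=0$.

- If some earlier factor is not full at $c$, filledness gives $\sigma_c(f_l)=\sigma_{c+1}(f_l)\le\sigma_{c+1}(M_i)\le\sigma_c(M_i)$.
- Otherwise all earlier factors are full at $c$. Their caps sum to $(s_h)_c-\sigma_c(N_i)$, so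
$$\sigma_c(f_l)=\sigma_c(m)-\big((s_h)_c-\sigma_c(N_i)\big)\le\sigma_c(N_i)-\delta_{i,c}=\sigma_c(M_i).$$

So $f_l\in\mathrm{Borel}(M_i)$, contradicting its type $N_i$. Hence $h\in H$ and $h-1\notin H$, and since $H$ is an interval, $h=h_{\min}$.

**Step 4: end of the proof.** By Step 3 a fiber contains at most one monomial all of whose pairs are $\prec$-minimal. The $\prec$-minimal monomial of the fiber has this property: if a pair could be replaced by a smaller one in its fiber, multiplying by the other factors would give a smaller monomial in the fiber. So a monomial with all pairs minimal is the minimal one. This proves Proposition 5. $\square$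

## 7. Monomial modules cut out by caps, and their local cohomology

For the Cohen–Macaulay half, the first thing to try is Hochster's theorem: normal affine semigroup rings are CM. This is blocked even for $r=1$, because by Theorem A the ring $\mathcal R_{\mathrm{Borel}(y^4,x^2z^2)}$ is not normal. The chain condition makes another way possible: degenerate $\mathcal R$ so that the count $\kappa(m,a)$ becomes additive, and then cut the degenerate ring into pieces in which $\kappa$ has a fixed shape. The pieces are quotients of the modules treated in this section.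

**Facts about local cohomology.** For an ideal $\mathfrak a=(g_1,\dots,g_t)$ of a Noetherian ring $A$ and an $A$-module $D$, $H^p_{\mathfrak a}(D)$ is the cohomology of the Čech complex $0\to D\to\bigoplus D_{g_i}\to\dots\to D_{g_1\cdots g_t}\to0$. It depends only on the ideal $\mathfrak a$, and short exact sequences give long ones. If $A\to A'$ is a map of Noetherian rings and $D$ an $A'$-module, then $H^p_{\mathfrak a}(D)=H^p_{\mathfrak aA'}(D)$ (independence of base). If $A$ is a finitely generated positively graded algebra over $A_0=\mathbb K$ with graded maximal ideal $\mathfrak m$, of dimension $d$, and $H^p_{\mathfrak m}(A)=0$ for $p<d$, then $A$ is CM.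

**Example.** Let $E$ be a $\mathbb K$-vector space and $D=E[T_1,\dots,T_t]$. The Čech complex on $T_1,\dots,T_t$ is $E$ tensored with the complexes $\mathbb K[T_i]\to\mathbb K[T_i,T_i^{-1}]$, each of which has only the cohomology $T_i^{-1}\mathbb K[T_i^{-1}]$, in degree $1$. So by Künneth $H^p_{(T_1,\dots,T_t)}(D)=0$ for $p\ne t$, and $H^t$ is spanned by the $eT^b$ with all $b_i\le-1$.

**The modules.** Let $T$ be a finite set of types containing type $0$; here each type stands for a principal Borel ideal with its cap vector. Let $\nu=(\nu_1\ge\dots\ge\nu_n\ge0)$ be integers, and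
$$\xi_c(b)=\sum_{\tau\in T}b_\tau\,\mathrm{cap}^\tau_c+\nu_c\qquad(b\in\mathbb Z^T).$$
Let $W(T,\nu)$ have as $\mathbb K$-basis the $(\sigma,b)\in\mathbb Z^{n-1}\times\mathbb N^T$ with $\sigma_{c+1}\le\sigma_c\le\xi_c(b)$ for $2\le c\le n$ (where $\sigma_{n+1}=0$). Since $\sigma_2\le\xi_2(b)\le\xi_1(b)$, these are the monomials $m$ of degree $\xi_1(b)$ with $\sigma(m)\le\xi(b)$.

By Lemma 2, $P=W(T,0)$ is a ring generated by the $gt_\tau$, $g\in\mathrm{Borel}(\tau)$. By Lemma 2 again, with one additional factor having cap $\nu$ and degree $\nu_1$, $W(T,\nu)$ is a $P$-module generated by its part $b=0$, which is finite-dimensional. The ring $P$ is graded by $|b|$ with $P_0=\mathbb K$; let $\mathfrak m$ be its graded maximal ideal, generated by the $gt_\tau$. The exponents of the $x_it_0$ generate $\mathbb Z^{n-1}\times\mathbb Ze_0$, and $x_1^{d_\tau}t_\tau=(0,e_\tau)$, where $d_\tau=\mathrm{cap}^\tau_1$. So $\dim P=n-1+|T|$.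

**Proposition 6.** Suppose that for all $b$ with all $b_\tau\le-1$ we have $\xi_2(b)\le\dots\le\xi_n(b)<0$. Then $H^p_{\mathfrak m}(W(T,\nu))=0$ for $p<n-1+|T|$.

**Illustration.** Let $n=2$, $T=\{0\}$, $\nu=0$. Then $W=P$ has basis $\{(\sigma,b):b\ge0,\ 0\le\sigma\le b\}$, i.e. $P=\mathbb K[x_1t_0,x_2t_0]$. Drop one of the two inequalities at a time: $D_L=\{\sigma\ge0\}$, $D_U=\{\sigma\le b\}$, $D_\emptyset=$ everything (always $b\ge0$). Then $0\to W\to D_L\oplus D_U\to D_\emptyset\to0$ is exact, because each integer $\sigma$ is $\ge0$ or $\le b$. Each $D$ is free over a polynomial ring in one variable. In degrees $b\le-1$ the roles are reversed: no $\sigma$ satisfies both inequalities, and those with $b<\sigma<0$ satisfy none; they give $H^2$. The proof does this at every level $c$.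

*Proof of Proposition 6.* Write $W=W(T,\nu)$, $t=|T|$.

**Step 1: a resolution of $W$ by simpler modules.** For $\psi\in\{L,U,\emptyset\}^{\{2,\dots,n\}}$ let $D_\psi$ be spanned by all $(\sigma,b)\in\mathbb Z^{n-1}\times\mathbb N^T$ such that
$$\sigma_c\ge\sigma_{c+1}\ \text{ whenever }\psi_c=L,\qquad \sigma_c\le\xi_c(b)\ \text{ whenever }\psi_c=U .$$
These are $P$-modules: a basis element $(\sigma',b')$ of $P$ satisfies $\sigma'_c\ge\sigma'_{c+1}$ and $\sigma'_c\le\sum b'_\tau\mathrm{cap}_c^\tau$, so adding it preserves the conditions. Replacing some $L$ or $U$ by $\emptyset$ gives an inclusion. Let $C^q=\bigoplus_{\#\psi^{-1}(\emptyset)=q}D_\psi$, with differential the signed sum of the inclusions, the signs being chosen so that in each degree $(\sigma,b)$ with $b\ge0$ the complex is the tensor product over $c=2,\dots,n$ of the complexes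
$$\mathbb K^{[L\text{ holds at }c]}\oplus\mathbb K^{[U\text{ holds at }c]}\to\mathbb K,\qquad(p,p')\mapsto p-p',$$
in degrees $0,1$. Such a complex has cohomology $\mathbb K$ in degree $0$ if both conditions hold, $0$ if exactly one holds, and $\mathbb K$ in degree $1$ if none holds. By Künneth:

(†) *the cohomology is nonzero only if at each $c$ both or none of the two conditions hold; it is then $\mathbb K$, in degree $\#\{c:\text{none holds}\}$.*

If both hold at all $c$, then $(\sigma,b)\in W$, and $H^0$ is spanned by the all-ones vector, the image of $(\sigma,b)$ under the diagonal map $W\to C^0$. We claim that for $b\ge0$ "none" does not occur in (†). Note $\xi_c(b)\ge\xi_{c+1}(b)\ge0$. Take the largest $c$ with "none": $\sigma_c<\sigma_{c+1}$ and $\sigma_c>\xi_c$. If $c=n$: $0>\sigma_n>\xi_n\ge0$, absurd. If $c<n$, both conditions hold at $c+1$, so $\sigma_{c+1}\le\xi_{c+1}\le\xi_c<\sigma_c<\sigma_{c+1}$, absurd. Therefore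
$$0\to W\to C^0\to C^1\to\dots\to C^{n-1}\to0 \tag{3}$$
is exact.

**Step 2: local cohomology of each $D_\psi$.** We show that $D_\psi$ is free over a polynomial ring in $t$ variables which generate the ideal $\mathfrak m$ after extension. Choose $\psi'\in\{L,U\}^{\{2,\dots,n\}}$ agreeing with $\psi$ where $\psi\ne\emptyset$. For each $\tau$ put $\varphi^\tau_{n+1}=0$ and, descending, $\varphi^\tau_c=\varphi^\tau_{c+1}$ if $\psi'_c=L$, $\varphi_c^\tau=\mathrm{cap}_c^\tau$ if $\psi'_c=U$. By induction $\varphi^\tau_{c+1}\le\varphi^\tau_c\le\mathrm{cap}^\tau_c$, because $\varphi^\tau_{c+1}\le\mathrm{cap}^\tau_{c+1}\le\mathrm{cap}^\tau_c$. So $T_\tau:=(\varphi^\tau,e_\tau)\in P$. Under $\sigma\mapsto\sigma-\sum b_\tau\varphi^\tau$ the condition $\sigma_c\ge\sigma_{c+1}$ for $\psi_c=L$ is unchanged, and $\sigma_c\le\xi_c(b)$ for $\psi_c=U$ becomes $\sigma_c\le\nu_c$. These are the conditions with $b=0$. Hence $D_\psi=E_\psi[T_\tau:\tau\in T]$, where $E_\psi$ is the part $b=0$.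

For $\nu=0$ the same construction gives a ring $R_\psi=E^0_\psi[T_\tau:\tau\in T]$. Here $E_\psi^0$ is the semigroup ring of the lattice points of a rational cone, so $R_\psi$ is Noetherian by Gordan's lemma. It contains $P$ and acts on $D_\psi$. Each generator $gt_\tau$ of $P$ is $T_\tau$ times $(\sigma(g)-\varphi^\tau,0)\in E^0_\psi$, and $T_\tau\in\mathfrak m$. So $\mathfrak mR_\psi=(T_\tau)_{\tau\in T}R_\psi$. By independence of base and the example above, $H^p_{\mathfrak m}(D_\psi)=H^p_{(T_\tau)}(E_\psi[T_\tau])$ vanishes for $p\ne t$, and $H^t_{\mathfrak m}(D_\psi)$ has in degree $(\sigma,b)$ the part $\mathbb K$ if all $b_\tau\le-1$ and $(\sigma,b)$ satisfies the conditions of $\psi$ (with $\xi_c(b)$), and $0$ otherwise.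

If $D_\psi\subset D_{\psi''}$, where $\psi''$ arises by replacing letters by $\emptyset$, a $\psi'$ chosen for $\psi$ also serves for $\psi''$, and the inclusion is $R_\psi$-linear. Computing both with the Čech complex of the same $T_\tau$, we see that the induced map in degree $(\sigma,b)$ is an isomorphism whenever both sides are nonzero.

**Step 3: from the pieces to $W$.** We show
$$H^p_{\mathfrak m}(W)=0\ \ (p<t),\qquad H^{t+j}_{\mathfrak m}(W)\cong H^j\big(H^t_{\mathfrak m}(C^\bullet)\big)\ \ (j\ge0). \tag{4}$$
Split (3) into $0\to Z^q\to C^q\to Z^{q+1}\to0$ with $Z^0=W$, $Z^n=0$ and $Z^q=\ker(C^q\to C^{q+1})$. Since $H^p_{\mathfrak m}(C^q)=0$ for $p\ne t$, descending induction on $q$ gives $H^p_{\mathfrak m}(Z^q)=0$ for $p<t$. Then $H^t_{\mathfrak m}(Z^q)=\ker\big(H^t_{\mathfrak m}(C^q)\to H^t_{\mathfrak m}(Z^{q+1})\big)$, and as $H^t_{\mathfrak m}(Z^{q+1})$ embeds in $H^t_{\mathfrak m}(C^{q+1})$, $H^t_{\mathfrak m}(Z^q)$ is the kernel of $H^t_{\mathfrak m}(C^q)\to H^t_{\mathfrak m}(C^{q+1})$. This is (4) for $j=0$, with $q=0$. Next,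
$$H^{t+1}_{\mathfrak m}(Z^q)=\operatorname{coker}\big(H^t_{\mathfrak m}(C^q)\to H^t_{\mathfrak m}(Z^{q+1})\big)=H^{q+1}\big(H^t_{\mathfrak m}(C^\bullet)\big),$$
and $H^{p+1}_{\mathfrak m}(Z^q)\cong H^p_{\mathfrak m}(Z^{q+1})$ for $p\ge t+1$. So $H^{t+j}_{\mathfrak m}(W)\cong H^{t+1}_{\mathfrak m}(Z^{j-1})=H^j(H^t_{\mathfrak m}(C^\bullet))$ for $j\ge1$.

**Step 4: the negative degrees.** We show that $H^t_{\mathfrak m}(C^\bullet)$ has cohomology only in degree $n-1$. Fix $(\sigma,b)$ with all $b_\tau\le-1$; in other degrees the complex is zero. The $\psi$ with nonzero term form a product $\prod_cA_c$, where $A_c$ consists of $\emptyset$ and those of $L,U$ that hold at $c$. It has the top element $(\emptyset,\dots,\emptyset)$, and all maps between nonzero terms are isomorphisms. Identifying every term with the top one via these maps, all maps become the identity up to the fixed signs. So the complex is again the tensor product complex of Step 1, and (†) applies.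

Suppose there is cohomology and "both" occurs; take the largest such $c$, so $\sigma_{c+1}\le\sigma_c\le\xi_c$. If $c=n$: $0\le\sigma_n\le\xi_n<0$, absurd. If $c<n$, none holds at $c+1$, so $\sigma_{c+1}>\xi_{c+1}\ge\xi_c\ge\sigma_c\ge\sigma_{c+1}$ by the hypothesis, absurd. So "none" holds at all $c$, and the cohomology sits in degree $n-1$. By (4), $H^p_{\mathfrak m}(W)=0$ for $p<t+n-1$. $\square$

**Where the hypothesis holds.** A nonpositive multiple of a nonnegative nonincreasing sequence is nonpositive and nondecreasing. So it suffices to write $\xi(b)$, for all $b_\tau\le-1$, as a nonpositive combination of such sequences including $b_0\,\mathrm{cap}^0$ with $b_0\le-1$; then $\xi_n\le b_0<0$.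

- $\nu=0$: $\xi=\sum b_\tau\mathrm{cap}^\tau$.
- $\nu=\mathrm{cap}^\tau$ with $0\ne\tau\in T$: the coefficient of $\mathrm{cap}^\tau$ becomes $b_\tau+1\le0$.
- $\nu=\mathrm{cap}^\tau\wedge\mathrm{cap}^{\tau'}$ with $\tau\ne\tau'$ in $T\setminus\{0\}$: since minimum equals sum minus maximum,
$$\xi=\sum_{\rho\ne\tau,\tau'}b_\rho\mathrm{cap}^\rho+(b_\tau+1)\mathrm{cap}^\tau+(b_{\tau'}+1)\mathrm{cap}^{\tau'}-\max(\mathrm{cap}^\tau,\mathrm{cap}^{\tau'}),$$
and the maximum is again nonnegative and nonincreasing.

## 8. Making $\kappa$ additive: Cohen–Macaulayness under the chain condition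

Assume $\delta_1\ge\dots\ge\delta_r$. For a monomial $x=(m,a)\in Q$ let $\kappa(x)=\kappa(m,a)$ be as in Lemma 4 and $\omega(x)=\omega(\kappa(x))$.

**Step 1: the degeneration.** We replace $\mathcal R$ by a ring in which a product survives only if $\kappa$ adds up.

First, $\omega(x)$ is the minimum of $\sum\omega(f_i)$ over all factorizations of $x$ into generators. By Lemma 3 a factorization has as its vector of $N$-types some $\kappa\in\mathrm{Feas}(x)$, and $\sum\omega(f_i)=\omega(\kappa)\ge\omega(x)$. Conversely $\kappa(x)$ gives a factorization whose true $N$-types number at most $\kappa(x)_j$, so of weight at most $\omega(x)$. For a single generator this agrees with the earlier $\omega(f)$; also $\kappa(f)=e_j$ if $f$ has type $N_j$, and $\kappa(f)=0$ otherwise.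

Since $\mathrm{Feas}(x)+\mathrm{Feas}(y)\subseteq\mathrm{Feas}(xy)$,
$$\omega(xy)\le\omega(x)+\omega(y),\quad\text{with equality if and only if }\kappa(xy)=\kappa(x)+\kappa(y), \tag{5}$$
by uniqueness in Lemma 4. Let $A_{\deg}$ be the algebra with basis $Q$ and product $x\cdot y=xy$ if $\kappa(xy)=\kappa(x)+\kappa(y)$, and $x\cdot y=0$ otherwise. Let
$$\tilde A=\mathrm{span}\{xs^w:\ x\in Q,\ w\ge\omega(x)\}\subset\mathcal R[s].$$
By (5) this is a ring. By the description of $\omega(x)$ through factorizations it is generated by $s$ and the elements $fs^{\omega(f)}$. It is positively graded by $\deg(xs^w)=|x|+w$ with $|x|=\sum_{j\ge0}a_j$, and it is a domain. Modulo $s$ the basis is $xs^{\omega(x)}$, and (5) shows $\tilde A/s\tilde A=A_{\deg}$; in particular $A_{\deg}$ is an associative algebra, generated by the $f$. Setting $s=1$ maps $\tilde A$ onto $\mathcal R$. The kernel is spanned by the elements $xs^{w'}(s^{w-w'}-1)$ with $w\ge w'\ge\omega(x)$, all multiples of $s-1$ in $\tilde A$. So $\tilde A/(s-1)\tilde A\cong\mathcal R$.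

If $A_{\deg}$ is CM, then so is $\tilde A$, because $s$ is a homogeneous nonzerodivisor of positive degree. Then so is $\mathcal R$, because $s-1$ is a nonzerodivisor. With the grading $|x|$, $A_{\deg}$ and $\mathcal R$ are standard graded with the same Hilbert function, so $\dim A_{\deg}=\dim\mathcal R=n+k$.

**Step 2: cutting $A_{\deg}$ into layers.** Let $\mathrm{index}(x)$ be the largest $j$ with $\kappa(x)_j>0$, and $0$ if $\kappa(x)=0$. A nonzero product in $A_{\deg}$ has as index the maximum of the indices. So $A_{\ge i}=\mathrm{span}\{x:\mathrm{index}(x)\ge i\}$ is an ideal of $A_{\deg}$. Put $A^{(i)}=A_{\ge i}/A_{\ge i+1}$; the polynomial ring $R$ acts through $T_f\mapsto f$. Since $A_{\ge0}=A_{\deg}$ and $A_{\ge r+1}=0$, the long exact sequences show that it suffices to prove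
$$H^p_{R_+}(A^{(i)})=0\qquad\text{for }p<n+k,\quad 0\le i\le r. \tag{6}$$

**Step 3: the layer $i=0$.** Here no exchange is used, so the layer is one of our rings $P$. Let $T_0$ consist of type $0$, the principal types $r+1,\dots,k$ and $M_1,\dots,M_r$; $|T_0|=k+1$. We have $\kappa(x)=0$ if and only if $\sigma(m)\le s_0(a)$, so $A^{(0)}$ has the basis of $P_0=W(T_0,0)$, with $b=a$. If $\kappa(x)=\kappa(y)=0$, then $0\in\mathrm{Feas}(xy)$, so $\kappa(xy)=0$; hence $A^{(0)}\cong P_0$ as rings. A variable $T_f$ acts as $ft_\tau$ if the type $\tau$ of $f$ is in $T_0$. It acts as $0$ if $f$ has a type $N_j$, since then $f\cdot x$ is $0$ or has positive index. The map $R\to P_0$ is surjective, since elements of $\mathrm{Borel}(M_j)$ have type $M_j$. So (6) follows from Proposition 6 with $\nu=0$: the bound is $n-1+k+1=n+k$.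

**Step 4: the layers $i\ge1$ as quotients of cap modules.** Let $T_i$ consist of type $0$, the principal types, $N_1,\dots,N_i$ and $M_i,\dots,M_r$, so $|T_i|=1+(k-r)+i+(r-i+1)=k+2$. Greedy vectors of index $i$ have the form $\kappa=(a_1,\dots,a_{i-1},\kappa_i,0,\dots,0)$ with $1\le\kappa_i\le a_i$. Pairs $(a,\kappa)$ of this form correspond bijectively to the $b\in\mathbb N^{T_i}$ with $b_{N_i}\ge1$, via
$$b_{N_j}=a_j\ (j<i),\quad b_{N_i}=\kappa_i,\quad b_{M_i}=a_i-\kappa_i,\quad b_{M_j}=a_j\ (j>i),$$
and $b=a$ on the remaining types. With $\xi(b)=\sum b_\tau\mathrm{cap}^\tau$ we have $\xi(b)=s_0(a)+\sum\kappa_j\delta_j=s_h$ for $h=|\kappa|$, and $s_{h-1}=\xi(b)-\delta_i$. Since $H$ is an interval, $h=h_{\min}$ means $h\in H$, $h-1\notin H$. Hence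
$$\kappa(m,a)=\kappa\iff \sigma(m)\le\xi(b)\ \text{ and }\ \sigma(m)\not\le\xi(b)-\delta_i . \tag{7}$$
Let $P_i=W(T_i,0)$, with graded maximal ideal $\mathfrak m$, and let $P_i^+\supseteq W_i$ be the $P_i$-submodules of $P_i$ spanned by
$$P_i^+:\ (m,b)\text{ with }b_{N_i}\ge1,\ \sigma(m)\le\xi(b);\qquad W_i:\ (m,b)\in P_i^+\text{ with }\sigma(m)\le\xi(b)-\delta_i .$$
They are submodules because $\xi$ is additive in $b$. By (7), $A^{(i)}$ and $P_i^+/W_i$ have the same basis. With $b'=b-e_{N_i}$,
$$\xi(b)=\xi(b')+\sigma(N_i),\qquad \xi(b)\wedge(\xi(b)-\delta_i)=\xi(b')+\sigma(N_i)\wedge\sigma(M_i).$$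
So, up to a shift of degrees, $P_i^+\cong W(T_i,\mathrm{cap}^{N_i})$ and $W_i\cong W(T_i,\mathrm{cap}^{M_i}\wedge\mathrm{cap}^{N_i})$. By Proposition 6 both have $H^p_{\mathfrak m}=0$ for $p<n-1+k+2=n+k+1$. From $H^p_{\mathfrak m}(P_i^+)\to H^p_{\mathfrak m}(P_i^+/W_i)\to H^{p+1}_{\mathfrak m}(W_i)$,
$$H^p_{\mathfrak m}(P_i^+/W_i)=0\qquad\text{for }p<n+k. \tag{8}$$

**Step 5: the module structures agree.** We transfer (8) to $A^{(i)}$. Let $\theta_i:R\to P_i$ send $T_f\mapsto ft_\tau$ if the type $\tau$ of $f$ lies in $T_i$, and $T_f\mapsto0$ otherwise. We claim $A^{(i)}\cong P_i^+/W_i$ as $R$-modules via $\theta_i$. Let $x=(m,a)$ have index $i$ and correspond to $(m,b)$, and let $f$ have type $\tau$.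

- $\tau=N_j$ with $j>i$: $f\cdot x$ is $0$ or has index $j>i$, so it is $0$ in $A^{(i)}$.
- $\tau=M_j$ with $j<i$: $\kappa(f)+\kappa(x)=\kappa(x)$ has $j$-th entry $a_j(x)=a_j(fx)-1$ and positive $i$-th entry. So it is not greedy for $fx$, hence differs from $\kappa(fx)$, and the product is $0$.
- $\tau\in T_i$: $\kappa(f)+\kappa(x)$ corresponds to $b+e_\tau$. By (7) the product is nonzero if and only if $\sigma(fm)\not\le\xi(b+e_\tau)-\delta_i$, i.e. if and only if $(fm,b+e_\tau)\notin W_i$; and then it is the basis element $(fm,b+e_\tau)$.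

This proves the claim. The map $\theta_i$ may miss some generators of $P_i$, namely the $ft_{N_j}$ with $j\le i$ and $f\in\mathrm{Borel}(M_j)\cap\mathrm{Borel}(N_j)$, whose true type is $M_j$. They annihilate $P_i^+/W_i$: for $(m,b)\in P_i^+$,
$$\sigma(fm)\le\sigma(M_j)+\xi(b)=\xi(b+e_{N_j})-\delta_j\le\xi(b+e_{N_j})-\delta_i,$$
because $\delta_j\ge\delta_i$. So $R\to P_i/\mathrm{Ann}(P_i^+/W_i)$ is surjective, and $R_+$ and $\mathfrak m$ have the same image there. By independence of base, applied twice, $H^p_{R_+}(A^{(i)})=H^p_{\mathfrak m}(P_i^+/W_i)=0$ for $p<n+k$. This is (6).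

Hence $H^p_{R_+}(A_{\deg})=0$ for $p<n+k=\dim A_{\deg}$. So $A_{\deg}$ is CM, and by Step 1 so is $\mathcal R$. Together with Section 6 this proves Theorem B(a). $\blacksquare$

## 9. Normality: real solutions against integer solutions

The elements $x_i$ and $x_1^{d_j}t_j$ lie in $Q$, so (forgetting $t_0$) $Q$ generates the group $\mathbb Z^{n+k}$. A semigroup ring $\mathbb K[Q]$ with $Q$ finitely generated is normal if and only if every element of the group of $Q$ that has a positive multiple in $Q$ lies in $Q$. So $\mathcal R$ is normal if and only if $N(m,a)\in Q$ for some $N\ge1$ implies $(m,a)\in Q$. If $N(m,a)\in Q$, then $m$ is a monomial, $a_j\ge0$ for $j\ge0$, and dividing an element of $\mathrm{Feas}(N(m,a))$ by $N$ gives a *real* vector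
$$\kappa\in\prod_{j\le r}[0,a_j]\quad\text{with}\quad\sum_j\kappa_j\delta_j\ge\eta:=\sigma(m)-s_0(a)\in\mathbb Z^{n-1}. \tag{9}$$
By Lemma 3, $(m,a)\in Q$ if and only if (9) has an *integer* solution.

**Step 1: necessity (any $n$, any list).** We show: if some $\delta_j$ has an entry $\ge2$ and an entry $\le-2$, then $\mathcal R$ is not normal. The vector $\lfloor\frac12(\sigma(M_j)+\sigma(N_j))\rfloor$ (componentwise) is nonincreasing with values in $[0,d_j]$, so it is $\sigma(m)$ for a monomial $m$ of degree $d_j$. At an entry with $\delta_{j,c}\ge2$ we get $\sigma_c(m)\ge\sigma_c(M_j)+1$; at an entry with $\delta_{j,c}\le-2$ we get $\sigma_c(m)\ge\sigma_c(N_j)+1$. So $m\notin I_j$ by Lemma 1, and $mt_j\notin\mathcal R$. But $2\sigma(m)\le\sigma(M_j)+\sigma(N_j)$, so $m^2\in I_j^2$ by Lemma 2, and $mt_j$ is integral over $\mathcal R$.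

**Step 2: sufficiency in Theorem B(b).** If $r=0$, (9) has no unknowns, and $\mathcal R$ is normal. Let $r=1$ and $\min(\max\delta^+,\max\delta^-)=1$. The real solutions of (9) form a nonempty closed interval in $[0,a_1]$. If $\max\delta^+=1$, all lower bounds are $\kappa\ge0$ and $\kappa\ge\eta_c$ for the $c$ with $\delta_c=1$. So the left endpoint, the maximum of these integers, is an integer solution. If $\max\delta^-=1$, all upper bounds are $\kappa\le a_1$ and $\kappa\le-\eta_c$ for the $c$ with $\delta_c=-1$. So the right endpoint is an integer solution. Since $\max\delta^+$ and $\max\delta^-$ are both at least $1$ for a proper ideal, Step 1 covers exactly the opposite case. This proves Theorem B(b). $\blacksquare$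

**Step 3: $n=3$.** We prove the normality statement of Theorem C. If $\min(\alpha_j,\beta_j)\ge2$ for some $j$, Step 1 applies. Now let $\min(\alpha_j,\beta_j)=1$ for all $j$. Then (9) reads
$$\sum\alpha_j\kappa_j\le p,\qquad\sum\beta_j\kappa_j\ge q,\qquad0\le\kappa_j\le a_j,$$
with integers $p=-\eta_2$, $q=\eta_3$, and $p\ge0$ since a real solution exists. Order the indices so that $\beta_j/\alpha_j$ decreases, with those with $\alpha_j=1$ first: they have ratio $\ge1$, whereas the others have $\alpha_j\ge2$, $\beta_j=1$ and ratio $<1$. Let $\kappa^*$ be obtained by filling $\kappa_1,\kappa_2,\dots$ one after the other, each up to $a_j$ or until the budget $\sum\alpha_j\kappa_j=p$ is used up.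

*The vector $\kappa^*$ maximizes $\sum\beta_j\kappa_j$ over the real vectors of the box with $\sum\alpha_j\kappa_j\le p$.* If all $\kappa^*_j=a_j$ this is clear. Otherwise $\sum\alpha_j\kappa_j^*=p$, and there is an index $j_0$ with $\kappa^*_j=a_j$ before $j_0$ and $\kappa^*_j=0$ after it. With $\rho=\beta_{j_0}/\alpha_{j_0}$, every $\kappa$ satisfying the constraints has
$$\sum\beta_j(\kappa_j-\kappa_j^*)\le\rho\sum\alpha_j(\kappa_j-\kappa^*_j)\le0,$$
because $\kappa_j-\kappa_j^*\le0$ and $\beta_j\ge\rho\alpha_j$ before $j_0$, and $\kappa_j-\kappa_j^*\ge0$ and $\beta_j\le\rho\alpha_j$ after it.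

So $\sum\beta_j\kappa^*_j\ge q$. As long as $\alpha_j=1$, the amounts filled in are integers. So at most one $\kappa^*_j$ is not an integer (after it the budget is exhausted), and it has $\beta_j=1$. Rounding it down keeps the first inequality and changes $\sum\beta_j\kappa^*_j$ into its integer part, which is still $\ge q$. We have an integer solution, so $\mathcal R$ is normal. $\square$

## 10. Three variables: two incomparable exchange vectors force relations of degree at least three

Let $n=3$ and write $(w,v)=(\sigma_2,\sigma_3)$, $u=x/y$, $s=z/y$. Multiplication by $u$ lowers $w$ by $1$, and multiplication by $s$ raises $v$ by $1$. If $M_j=(e_j,c_j)$ in these coordinates, then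
$$N_j=M_ju^{\alpha_j}s^{\beta_j}=(e_j-\alpha_j,\,c_j+\beta_j),\qquad c_j+\beta_j\le e_j-\alpha_j. \tag{10}$$

**What is left to prove in Theorem C.** We have $\delta_i\ge\delta_j$ if and only if $\alpha_i\le\alpha_j$ and $\beta_i\ge\beta_j$. So condition (v) says that any two of the $\delta_j$ are comparable, i.e. that they can be sorted into a chain. Hence Theorem B(a) gives (v)$\Rightarrow$(iii) and (v)$\Rightarrow$(iv), and (iii)$\Rightarrow$(i)$\Rightarrow$(ii) are the standard facts of Section 2. It remains to show: *if two indices violate (v), then (ii) and (iv) fail.* This section treats (ii).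

**Step 1: the shortest trade.** We look for the cheapest way to replace exchanges in one ideal by exchanges in the other. Name the two ideals $I_g,I_b$ so that $\beta_g/\alpha_g\ge\beta_b/\alpha_b$. Call a pair of integers $(B,G)$, $B,G\ge1$, *admissible* if
$$G\alpha_g\le B\alpha_b\quad\text{and}\quad G\beta_g\ge B\beta_b,\qquad\text{i.e. } B\delta_b\le G\delta_g .$$
The pair $(B,G)=(\alpha_g,\alpha_b)$ is admissible. The pair $(1,1)$ is not, otherwise $\alpha_g\le\alpha_b$, $\beta_g\ge\beta_b$, and (v) would hold for the two ideals. Let $B$ be minimal such that $(B,G)$ is admissible for some $G$, and fix such a $G$. Every admissible pair has sum at least $3$.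

**Step 2: a fiber with a gap.** Let $m=M_g^GN_b^B$ and consider the fiber of $m\,t_g^Gt_b^B$. By degree no variables $T_{x_i}$ occur. The fiber contains $U=T_{M_gt_g}^GT_{N_bt_b}^B$. By admissibility $\sigma(m)\le G\sigma(N_g)+B\sigma(M_b)$, so by Lemma 2 it also contains a monomial $U'$ all of whose factors from $I_b$ are in $\mathrm{Borel}(M_b)$.

For any monomial in the fiber let $\kappa_g,\kappa_b$ count its factors of types $N_g,N_b$. Then $\sigma(m)\le G\sigma(M_g)+\kappa_g\delta_g+B\sigma(M_b)+\kappa_b\delta_b$, and since $\sigma(m)=G\sigma(M_g)+B\sigma(M_b)+B\delta_b$,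
$$\kappa_g\alpha_g\le(B-\kappa_b)\alpha_b,\qquad\kappa_g\beta_g\ge(B-\kappa_b)\beta_b.$$

- If $0<\kappa_b<B$, the second inequality gives $\kappa_g\ge1$, so $(B-\kappa_b,\kappa_g)$ is admissible, contradicting minimality of $B$.
- If $\kappa_b=B$, then $\kappa_g=0$.
- If $\kappa_b=0$, then $\kappa_g\ge1$ and $(B,\kappa_g)$ is admissible, so $B+\kappa_g\ge3$.

**Step 3: quadrics cannot cross the gap.** Suppose $J$ is generated by quadrics. Then $U$ and $U'$ are connected inside the fiber by steps each replacing two factors by two factors. Indeed, the fiber part of the ideal generated by $J_2$ is spanned by monomial multiples of quadratic binomials, and each of these involves two monomials connected by one step. So the sum of coefficients over the connected component of $U$ vanishes on it. If $U'$ were not in this component, this sum would be $1$ on $U-U'\in J$.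

Since $\kappa_b=B$ at $U$, $\kappa_b=0$ at $U'$, and no other values occur, some step goes from $(\kappa_g,\kappa_b)=(0,B)$ to $(\kappa_g,0)$ with $B+\kappa_g\ge3$. This step removes $B$ factors of type $N_b$ from $I_b$, and inserts $\kappa_g$ factors of type $N_g$ from $I_g$. As the number of factors from $I_g$ does not change, it also removes at least $\kappa_g$ factors from $I_g$. So it changes at least $B+\kappa_g\ge3$ factors, a contradiction. Hence (ii) fails. $\square$

**Remark (no bound on the degrees of relations).** For $I_1=\mathrm{Borel}(y^2,xz)$ and $I_2=\mathrm{Borel}(y^{2p},x^pz^p)$, $p\ge2$, we have $\delta_1=(-1,1)$, $\delta_2=(-p,p)$. With $g=1$, $b=2$, admissibility means $G=Bp$, so $B=1$, $G=p$, and $\kappa_b=0$ forces $\kappa_g=p$. The fiber consists of monomials of degree $p+1$. The argument of Step 3, with steps of degree at most $p$, shows that $U-U'$ is not in the ideal generated by the elements of $J$ of degree at most $p$. So $J$ has a minimal generator of degree $p+1$. For $p=2$ this is the cubic of Section 3.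

## 11. Three variables: two incomparable exchange vectors destroy the Cohen–Macaulay property

Let two indices violate (v), and number the two ideals so that $\alpha_1<\alpha_2$, $\beta_1<\beta_2$. We generalize Step 3 of Section 3. Here we use the original coordinates, $Q\subset\mathbb Z^{3+k}$ consisting of the $(m,a_1,\dots,a_k)$.

**Step 1: the strategy.** We shall choose $q_0\in Q$, put $\mathcal L=\mathcal R[q_0^{-1}]$, and choose a monomial $X\notin\mathcal L$ of the fraction field, such that the nonzero ideal
$$\mathfrak c=\{g\in\mathcal L:\ gX\in\mathcal L\}$$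
lies in no prime of height one. This suffices. If $\mathcal R$ were CM, so would be $\mathcal L$. The proper ideal $\mathfrak c$ has height, hence grade, at least $2$, and contains a regular sequence $g_1,g_2$. Then $g_2(g_1X)=g_1(g_2X)\in g_1\mathcal L$ gives $g_1X\in g_1\mathcal L$, i.e. $X\in\mathcal L$, a contradiction.

**Step 2: height-one primes as linear forms.** Suppose a height-one prime $\mathfrak p$ of $\mathcal L$ contains $\mathfrak c$; we translate this into inequalities. The ideal generated by the monomials in $\mathfrak p$ is prime (Bruns–Herzog, *Cohen–Macaulay Rings*, §1.5). In the two cases below $\mathfrak c$ contains a power of $x$, so it is nonzero, and it equals $\mathfrak p$. Let $Q'=\{f-Nq_0:\ f\in Q,\ N\ge0\}$ (written additively) be the semigroup of $\mathcal L$, and $F'$ the set of monomials not in $\mathfrak p$. Since $\mathfrak p$ is prime, $F'$ is a face: a sum of two elements of $Q'$ lies in $F'$ if and only if both do. The ring $\mathcal L/\mathfrak p$ is $\mathbb K[F']$, so the rank of $F'$ is $\dim\mathcal L/\mathfrak p=3+k-1=k+2$.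

Let $\ell\ne0$ be an integral linear form on $\mathbb Z^{3+k}$ vanishing on $F'$; it is unique up to scalars. If $f\in Q'$ and $\ell(f)=0$, then $f$ is in the rational span of $F'$, so $Nf=f_1-f_2$ with $N\ge1$, $f_1,f_2\in F'$; from $Nf+f_2=f_1\in F'$ we get $f\in F'$. So $F'=Q'\cap\ker\ell$. If there were $f,f'\in Q'$ with $\ell(f)>0>\ell(f')$, a suitable positive combination $Nf+N'f'$ would be in $\ker\ell\cap Q'=F'$, so $f\in F'$, a contradiction. So after a choice of sign $\ell\ge0$ on $Q'$, and *the monomials in $\mathfrak p$ are those with $\ell>0$*. As $q_0$ is a unit, $\ell(q_0)=0$. The face $F=Q\cap\ker\ell$ of $Q$ also has rank $k+2$, since each element of $F'$ lies in $F$ after adding a multiple of $q_0\in F$. It is generated by the generators of $Q$ in it, since $\ell\ge0$ on all generators.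

Write $\ell(x),\ell(y),\ell(z)$ for the values on the variables, and $A=\ell(x)-\ell(y)$, $B=\ell(y)-\ell(z)$. A generator $f$ of $I_j$ with coordinates $(w,v)$ is $x^{d_j-w}y^{w-v}z^v$, so
$$\ell(ft_j)=\lambda_j-(Aw+Bv)\qquad\text{with a constant }\lambda_j. \tag{11}$$
Let $E=M_1t_1$ in Case I and $E=N_1t_1$ in Case II below. It will lie in $\mathfrak c\subseteq\mathfrak p$. So $\ell(E)>0$ and $\ell(x)>0$. We deduce two facts.

(Z1) *For every $j\ge1$ the minimum of $\ell$ on the generators of $I_jt_j$ is $0$.* So the generators $f$ of $I_j$ with $\ell(ft_j)=0$ are exactly the maximizers of $Aw+Bv$ on $I_j$. Otherwise no generator of $I_jt_j$ lies in $F$, so $F\subset\{a_j=0\}$; by rank $\ell$ is proportional to $a_j$, so $\ell(x)=0$, a contradiction.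

(Z2) $\min(\ell(x),\ell(y),\ell(z))=0$. Otherwise $F$ is generated by elements of the $I_jt_j$, so $F\subset\{\deg m=\sum a_jd_j\}$; by rank $\ell$ is proportional to $\deg m-\sum a_jd_j$, so $\ell(E)=0$, a contradiction.

**Step 3, Case I: $\beta_2/\alpha_2\ge\beta_1/\alpha_1$.** Take $q_0=M_2t_2$ and $X=N_1/M_1=u^{\alpha_1}s^{\beta_1}$.

*$X\notin\mathcal L$.* Otherwise, for some $N\ge1$, $XM_2^N\in I_2^N$. By degree it is a product of $N$ generators of $I_2$, say $\kappa$ of type $N_2$. Comparing $w$: $Ne_2-\alpha_1\le Ne_2-\kappa\alpha_2$, so $\kappa\alpha_2\le\alpha_1<\alpha_2$ and $\kappa=0$. Comparing $v$: $Nc_2+\beta_1\le Nc_2$, absurd.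

*Elements of $\mathfrak c$.* First, $X\cdot M_1t_1=N_1t_1$, so $M_1t_1\in\mathfrak c$. By (10) the $y$-exponent of $M_2$ is $e_2-c_2\ge\alpha_2+\beta_2>\alpha_1+\beta_1$, so $M_2u^{\alpha_1}$ and $M_2u^{\alpha_1+\beta_1}$ are monomials of $I_2$, and $u^{\alpha_1},u^{\alpha_1+\beta_1}\in\mathcal L$. Hence $y^{\beta_1}X=u^{\alpha_1}z^{\beta_1}\in\mathcal L$ and $x^{\beta_1}X=u^{\alpha_1+\beta_1}z^{\beta_1}\in\mathcal L$. So $M_1t_1,\ x^{\beta_1},\ y^{\beta_1}\in\mathfrak c$.

*No height-one prime.* Suppose $\mathfrak p\supseteq\mathfrak c$ has height one. Then $\ell(x),\ell(y),\ell(M_1t_1)>0$, so $\ell(z)=0$ by (Z2) and $B=\ell(y)>0$. As $\ell(M_2t_2)=\ell(q_0)=0$, $M_2$ is a maximizer of $Aw+Bv$ on $I_2$; comparing with $N_2$ gives $A\alpha_2\ge B\beta_2>0$. So $A>0$ and $A/B\ge\beta_2/\alpha_2\ge\beta_1/\alpha_1$, i.e. $A\alpha_1\ge B\beta_1$. Every generator of $I_1$ has $(w,v)$ below that of $M_1$ or of $N_1$. As $A,B>0$, the maximum on $I_1$ is attained at $M_1$ or $N_1$, hence at $M_1$. By (Z1) $\ell(M_1t_1)=0$, a contradiction.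

**Step 4, Case II: $\beta_2/\alpha_2<\beta_1/\alpha_1$.** Take $q_0=N_2t_2$ and $X=M_1/N_1=u^{-\alpha_1}s^{-\beta_1}=(y/x)^{\alpha_1}(y/z)^{\beta_1}$.

*$X\notin\mathcal L$.* Otherwise, for some $N\ge1$, $XN_2^N$ is a product of $N$ generators of $I_2$, $\kappa$ of type $N_2$. Comparing $w$: $N(e_2-\alpha_2)+\alpha_1\le Ne_2-\kappa\alpha_2$, i.e. $\alpha_1\le(N-\kappa)\alpha_2$, so $\kappa<N$. Comparing $v$: $N(c_2+\beta_2)-\beta_1\le Nc_2+\kappa\beta_2$, i.e. $(N-\kappa)\beta_2\le\beta_1<\beta_2$, so $\kappa=N$, a contradiction.

*Elements of $\mathfrak c$.* $X\cdot N_1t_1=M_1t_1$, so $N_1t_1\in\mathfrak c$. The $z$-exponent of $N_2$ is $c_2+\beta_2\ge\beta_1$, so $N_2(y/z)^{\beta_1}\in I_2$ and $(y/z)^{\beta_1}\in\mathcal L$. Hence $x^{\alpha_1}X=y^{\alpha_1}(y/z)^{\beta_1}\in\mathcal L$. So $N_1t_1,\ x^{\alpha_1}\in\mathfrak c$.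

*No height-one prime.* Suppose $\mathfrak p\supseteq\mathfrak c$ has height one. Then $\ell(x),\ell(N_1t_1)>0$. As $\ell(N_2t_2)=0$, $N_2$ is a maximizer on $I_2$; comparing with $M_2$,
$$A\alpha_2\le B\beta_2. \tag{12}$$
By (Z2), $\ell(z)=0$ or $\ell(y)=0$.

- If $\ell(z)>0$, then $\ell(y)=0$, and $A=\ell(x)>0>-\ell(z)=B$ contradicts (12).
- If $\ell(z)=0$, then $B=\ell(y)\ge0$ and $A+B=\ell(x)>0$. If $B=0$, then $A>0$, contradicting (12). So $B>0$, and there are three possibilities.
  - $A>0$: by (12), $A/B\le\beta_2/\alpha_2<\beta_1/\alpha_1$, so $A\alpha_1<B\beta_1$ and $N_1$ has a larger value than $M_1$. As in Case I, $N_1$ is a maximizer on $I_1$, and $\ell(N_1t_1)=0$ by (Z1), a contradiction.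
  - $A=0$: $N_1$ has maximal $v$ in $I_1$, so it is a maximizer, and again $\ell(N_1t_1)=0$, a contradiction.
  - $A<0$: for each $j\ge1$ let $v_j$ be the maximal $v$ among the generators of $I_j$. Since $w\ge v$,
$$Aw+Bv\le(A+B)v\le(A+B)v_j,$$
with equality only at $(w,v)=(v_j,v_j)$. This point belongs to $I_j$: take a generator with $v=v_j$ and replace all its $y$'s by $x$. So by (Z1) exactly one generator of each $I_jt_j$ lies in $F$. Moreover $\ell(x),\ell(y)>0$. Hence $F$ is generated by $z$ and $k$ further elements and has rank at most $k+1<k+2$, a contradiction.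

So in both cases $\mathcal R$ is not Cohen–Macaulay, and (iv) fails. With Section 10 and the normality statement of Section 9, this proves Theorem C. $\blacksquare$
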